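# Subgraphs without an induced subdivision in $(c,t)$-sparse graphs

All graphs are finite and simple, and $\log$ is the natural logarithm. For a vertex set $X$, $N(X)$ denotes the common neighborhood of $X$, the set of vertices adjacent to every vertex of $X$. There are no loops, so $N(X)\cap X=\emptyset$ when $X\ne\emptyset$. We write $e(G)$ for the number of edges of $G$, $G[U]$ for the subgraph induced on $U$, and $e(A,B)$ for the number of edges between disjoint sets $A,B$. The average degree of $G$ is $2e(G)/|V(G)|$.

## 1. Induced stars in sparse graphs

We are given a host graph $\Gamma$ that is not too dense between any two large vertex sets. How many edges can we keep if the remaining graph must avoid a certain induced structure? Two definitions make this precise.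

**Definition ($(c,t)$-sparse).** Let $c>0$ and let $t$ be a positive integer. A graph $\Gamma$ is $(c,t)$-sparse if for all $A,B\subseteq V(\Gamma)$ with $|A|,|B|\ge t$, the number of pairs $(a,b)\in A\times B$ with $ab\in E(\Gamma)$ is at most $(1-c)|A||B|$.

The sets $A,B$ may overlap or coincide. Some examples:

* If $t=1$, taking $A=\{a\}$ and $B=\{b\}$ shows that $\Gamma$ has no edges.
* If every degree is at most $t/2$, then $\Gamma$ is $(\frac12,t)$-sparse, since the number of pairs is at most $|A|\,t/2\le\frac12|A||B|$.
* The star $K_{1,n-1}$ is $(\frac12,4)$-sparse: an edge pair uses the center as $a$ or as $b$, so there are at most $|A|+|B|$ of them, and $|A|+|B|\le\frac12|A||B|$ when $|A|,|B|\ge4$.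
* A $(c,t)$-sparse graph contains no $K_{t,t}$, because its two sides would give density $1>1-c$.

Two monotonicity facts follow at once from the definition. Every subgraph of a $(c,t)$-sparse graph is $(c,t)$-sparse, and a $(c,t)$-sparse graph is $(c',t)$-sparse whenever $0<c'\le c$.

**Definition (subdivision, $\mathcal D_H$, $\mathrm{ex}$).** A subdivision of $H$ is obtained by replacing each edge of $H$ with a path between its endpoints, the paths having new, pairwise disjoint internal vertices; length one is allowed, so an edge may be kept. The 1-subdivision of $H$ replaces every edge by a path of length exactly two. For $H$ with at least one edge, $\mathcal D_H$ is the property of not containing a subdivision of $H$ as an induced subgraph. For a property $\mathcal P$, $\mathrm{ex}(\Gamma,\mathcal P)$ is the maximum number of edges of a subgraph $G\subseteq\Gamma$ (not necessarily induced) with $G\in\mathcal P$.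

For instance, the subdivisions of $K_3$ are the cycles. A graph that has a cycle has an induced one (a shortest cycle), so $\mathcal D_{K_3}$ is the class of forests, and $\mathrm{ex}(\Gamma,\mathcal D_{K_3})\le n-1$ for every $\Gamma$ on $n\geq 1$ vertices. The graphs in $\mathcal D_{K_2}$ are the edgeless ones.

The first case in which sparsity does some work is $H=K_{1,k}$. In a subdivision of $K_{1,k}$ with $k\ge 2$, the center and its $k$ neighbors induce $K_{1,k}$. So $\mathcal D_{K_{1,k}}$ is the class of graphs with no induced $K_{1,k}$, which says that no neighborhood contains an independent set of size $k$.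

**Proposition 1 (stars).** Let $0<c\le\frac12$ and $k\ge2$. If $\Gamma$ is $(c,t)$-sparse on $n$ vertices, then every $G\subseteq \Gamma$ in $\mathcal D_{K_{1,k}}$ has maximum degree less than $(2/c)^{k-1}t$. Hence $\mathrm{ex}(\Gamma,\mathcal D_{K_{1,k}})\le\frac12(2/c)^{k-1}tn$.

*Proof.* The graph $G$ is $(c,t)$-sparse. Suppose some vertex $v$ has at least $(2/c)^{k-1}t$ neighbors in $G$, and put $Y_0=N(v)$. We pick an independent $k$-set in $Y_0$ greedily.

Suppose $0\le i\le k-2$ and $|Y_i|\ge(2/c)^{k-1-i}t$. Then $|Y_i|\ge t$, so sparsity applied to $A=B=Y_i$ gives a vertex $y_{i+1}\in Y_i$ with at most $(1-c)|Y_i|$ neighbors in $Y_i$. Let $Y_{i+1}$ be the set of non-neighbors of $y_{i+1}$ in $Y_i$ other than $y_{i+1}$ itself. Then $|Y_{i+1}|\ge c|Y_i|-1\ge\frac c2|Y_i|$, since $|Y_i|\ge 2/c$. So $|Y_{i+1}|\ge(2/c)^{k-1-(i+1)}t$, and we may continue. At the end $|Y_{k-1}|\ge t\ge1$, and we choose any $y_k\in Y_{k-1}$.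

The set $\{y_1,\dots,y_k\}\subseteq N(v)$ is independent, so with $v$ it induces $K_{1,k}$, a contradiction. The edge bound follows by summing degrees. $\square$

The bound is linear in $n$, linear in $t$, and for fixed $k$ polynomial in $1/c$.

## 2. From stars to an arbitrary $H$

Does a bound of this shape hold for every $H$? This is the following conjecture from Jacob Fox, Rajko Nenadov, Huy Tuan Pham, "The largest subgraph without a forbidden induced subgraph", arXiv:2405.05902 (2024): for every $c>0$ and every graph $H$ with at least one edge there is $C>1$ such that $\mathrm{ex}(\Gamma,\mathcal D_H)\le Ctn$ for every $(c,t)$-sparse $\Gamma$ on $n$ vertices, for any $n$ and $t$. It is true, with polynomial dependence on $1/c$.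

**Theorem 2.** For every graph $H$ with at least one edge there is $\kappa=\kappa(H)\ge1$ such that for all $0<c\le\frac12$, all $t,n\ge1$ and every $(c,t)$-sparse $\Gamma$ on $n$ vertices, $\mathrm{ex}(\Gamma,\mathcal D_H)\le c^{-\kappa}tn$.

For $c>\frac12$ one uses the constant for $c=\frac12$, since such a graph is also $(\frac12,t)$-sparse. So $C=\min(c,\frac12)^{-\kappa(H)}>1$ settles the conjecture.

What changes when $H$ is not a star? The proof of Proposition 1 bounds the maximum degree, and this is hopeless in general: the star $K_{1,n-1}$ is $(\frac12,4)$-sparse and lies in $\mathcal D_{K_3}$. Neighborhoods may now contain large independent sets, and only the average degree can be bounded.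

A natural tool is a theorem that finds an induced subdivision in a graph of large average degree. The one we use is due to R. Bourneuf, M. Bucić, L. Cook, J. Davies, *On polynomial degree-boundedness*, Advances in Combinatorics 2024:5; we refer to it as BBCD.

**Theorem (BBCD).** For every graph $H$ there is a polynomial $p$ such that for every positive integer $s$, every graph of average degree at least $p(s)$ contains $K_{s,s}$ as a subgraph or an induced subdivision of $H$.

The first thing to try is to apply it with $s=t$. A $(c,t)$-sparse $G\in\mathcal D_H$ has no $K_{t,t}$, so its average degree is less than $p(t)$ and $e(G)\le\frac12p(t)n$. The dependence on $n$ is right, but $p(t)$ is a polynomial of unspecified degree where we need a constant times $t$. The loss happens when we replace "$(c,t)$-sparse" by "no $K_{t,t}$", because the constant $c$ then plays no role. At the end of Section 6 we shall see graphs for which this step really loses too much.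

The repair is to change the scale before applying BBCD. If we keep each vertex with probability about $1/t$, an average degree $Kt$ becomes about $K$, and a set of size $t$ shrinks to about one vertex. If the sample could be made $K_{s,s}$-free with $s$ depending only on $1/c$ and mildly on $K$, then BBCD would bound $K$ by a power of $1/c$, and $t$ would enter only linearly. Section 4 does this when the maximum degree is at most $K^{4}t$. Section 5 deals with vertices of larger degree.

## 3. Two conditions on a property that suffice

A property of graphs is *hereditary* if it is closed under taking induced subgraphs. Hereditary properties are assumed nontrivial: they contain all edgeless graphs and miss some graph. The property $\mathcal D_H$ is an example, since every subdivision of $H$ has an edge and $H\notin\mathcal D_H$. "$K_{s,s}$-free" means containing no $K_{s,s}$ as a subgraph, induced or not.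

**Theorem 3.** Let $\mathcal P$ be a hereditary property such that

* (P1) there is $m\ge1$ such that for all integers $s\ge2$, every $K_{s,s}$-free graph in $\mathcal P$ has average degree $<s^m$;
* (P2) there is $q\ge1$ such that $\mathcal P$ contains no 1-subdivision of a graph of average degree $\ge q$.

Then there is $\kappa$ such that for all $0<c\le\frac12$ and $t\ge1$, every $(c,t)$-sparse $G\in\mathcal P$ has average degree $<c^{-\kappa}t$.

To see the two conditions on a small case, take $\mathcal D_{K_3}$, the forests. A forest has average degree less than $2$, so (P1) holds with $m=1$. A graph of average degree at least $2$ contains a cycle, and so does its 1-subdivision, so (P2) holds with $q=2$. For general $H$ we also need a theorem of Mader (1967): for every $h$ there is $f(h)\ge1$ such that every graph of average degree at least $f(h)$ contains a subdivision of $K_h$ as a subgraph.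

**Theorem 3 implies Theorem 2.** We check (P1) and (P2) for $\mathcal D_H$.

For (P1), let $p$ be the polynomial from BBCD and choose $m\ge1$ with $p(s)\le s^m$ for all $s\ge2$. A $K_{s,s}$-free graph in $\mathcal D_H$ has average degree less than $p(s)\le s^m$.

For (P2), let $h=|V(H)|$ and $q=f(h)$. If $F$ has average degree at least $q$, it contains a subdivision of $K_h$ as a subgraph. Keeping the branch vertices and only the paths that correspond to edges of $H$, we obtain a subgraph $J\subseteq F$ that is a subdivision of $H$. In the 1-subdivision of $F$, take the vertices of $J$ and the subdividing vertices of the edges of $J$. Two vertices of $F$ are never adjacent in the 1-subdivision of $F$, two subdividing vertices are never adjacent, and the subdividing vertex of an edge is adjacent to its two ends only. So the chosen vertices induce exactly the 1-subdivision of $J$, which is a subdivision of $H$. Passing to the 1-subdivision turned a subgraph into an induced subgraph.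

Let $\kappa$ be given by Theorem 3; increasing it if necessary, $\kappa\ge1$. A graph $G\subseteq\Gamma$ with $G\in\mathcal D_H$ is $(c,t)$-sparse with at most $n$ vertices, so $e(G)\le\frac12c^{-\kappa}tn$. $\square$

It remains to prove Theorem 3.

## 4. Sampling at rate $1/t$ when the maximum degree is controlled

Let $G$ be $(c,t)$-sparse with average degree at least $Kt$ and maximum degree at most $\Delta=MKt$. Keep each vertex with probability $p=L/t$, where $L=K^{-1/2}$. The sample has about $np$ vertices and average degree about $pKt=\sqrt K$. Can we destroy all copies of $K_{s,s}$ cheaply?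

Count the copies using only the maximum degree. A copy of $K_{s,s}$ is connected, so there are at most $n\Delta^{2s-1}$ ways to place its vertices one by one, and the expected number in the sample is at most
$$n\Delta^{2s-1}p^{2s}=np\,(p\Delta)^{2s-1}.$$
Here $p\Delta\ge pKt=\sqrt K>1$, so this bound grows with $s$ and is useless. Each new vertex costs a factor $p\Delta>1$. On the other hand, a vertex known to lie in a set of size less than $t$ costs a factor $pt=L<1$. So we want most vertices of every copy to be confined to sets of size less than $t$.

Let $X$ be a moderately large subset of one side. There are two cases.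

* If $|N(X)|<t$, then the whole other side lies in $N(X)$ and is confined.
* If $|N(X)|\ge t$, then sparsity confines $X$ itself. Pick vertices of $X$ one at a time so that the common neighborhood shrinks by a factor $1-c$ each time. This stops after about $\ell/c$ picks, where $\ell=\log(MK)$. All other vertices of $X$ are then adjacent to more than a $(1-c)$-fraction of a set of size at least $t$, and sparsity allows fewer than $t$ such vertices.

The parameters follow from this. The $r\approx\ell/c$ free picks cost about $(MK)^{2r}=e^{2r\ell}$, which is up to $e^{2\ell^2/c}$, so we take $|X|$ of order $\ell^2/c$. In the first case the vertices of $X$ cost up to $(MK)^{|X|}$, which is $e$ to a power of order $\ell^3/c$, so we take $s$ of order $\ell^3/c$.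

**Lemma 4.** Let $0<c\le\frac12$, $t\ge1$, $K\ge17$, $M\ge1$. Let $G$ be $(c,t)$-sparse with average degree $\ge Kt$ and maximum degree $\le\Delta:=MKt$. Put $\ell=\log(MK)$ and $s=\lceil13\ell^3/c\rceil$. Then $G$ has a $K_{s,s}$-free induced subgraph of average degree $>\sqrt K/2$.

*Proof.* Let $n=|V(G)|$ and
$$x=\ell^2/c,\qquad u=\lceil8x\rceil,\qquad L=K^{-1/2},\qquad p=L/t\le1 .$$

**Step 1: inequalities between the parameters.** Here we collect what will be used. As $K\ge17\ge e^2$, we have $\ell\ge2$ and $L\le e^{-1}$. Also $x\ge4/c\ge8$, and $\ell\le\ell^2/c=x$. Since $s\ge13\ell x\ge26x$ and $u+1\le8x+2\le9x$, we get $s\ge u+1\ge2$.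

**Step 2: counting rich sets.** This step shows that a set with large common neighborhood is mostly confined. Call a $(u+1)$-set $X$ *rich* if $|N(X)|\ge t$. (For example, let $t\ge2(u+1)$ and let $G=K_{u+1,t}$ with sides $P,Q$, where $|P|=u+1$ and $|Q|=t$. If $|A|\ge t$, then at least half of $A$ lies in $Q$, so at least a quarter of the pairs in $A\times B$ lie in $Q\times Q$ and are not edges. So $G$ is $(\frac14,t)$-sparse, and $P$ is rich. A $(u+1)$-subset of $Q$ is not rich, since its common neighborhood $P$ has size $u+1<t$.)

For $|Y|\ge t$ let $E(Y)=\{z:|N(z)\cap Y|>(1-c)|Y|\}$. Then $|E(Y)|<t$, since otherwise the pair $E(Y),Y$ would have more than $(1-c)|E(Y)||Y|$ adjacent pairs, violating sparsity.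

Fix a vertex $v$ and a rich set $X\ni v$. Put $x_0=v$. Given $x_0,\dots,x_j$, let $Y_j=N(\{x_0,\dots,x_j\})$; it contains $N(X)$, so $|Y_j|\ge t$. If some $z\in X\setminus\{x_0,\dots,x_j\}$ has $|N(z)\cap Y_j|\le(1-c)|Y_j|$, let $x_{j+1}$ be the first such $z$ in a fixed ordering of $V(G)$; otherwise stop. Suppose we stop at $j=r'$; clearly $r'\le u$. Since $|Y_0|\le\Delta$ and each pick shrinks $Y_j$ by a factor at most $1-c$,
$$t\le|Y_{r'}|\le(1-c)^{r'}\Delta ,$$
so $r'\log\frac1{1-c}\le\log(\Delta/t)=\ell$. As $\log\frac1{1-c}\ge c$, this gives $r'\le r:=\lfloor\ell/c\rfloor$.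

We now count the possibilities for $X$.

* The picks $x_j$ with $j\ge1$: each satisfies $|N(x_j)\cap N(v)|\ge|N(X)|\ge t$. Since $\sum_w|N(w)\cap N(v)|=\sum_{y\in N(v)}\deg y\le\Delta^2$, at most $\Delta^2/t=(MK)^2t$ vertices $w$ have $|N(w)\cap N(v)|\ge t$. So there are at most $((MK)^2t)^{r'}$ sequences of picks.
* The remaining $u-r'$ vertices of $X$: because we stopped, all of them lie in $E(Y_{r'})$, a set of size less than $t$ that is determined by $x_0,\dots,x_{r'}$. So there are at most $t^{u-r'}$ choices.

Hence the number of rich sets containing $v$ is at most
$$\sum_{r'=0}^{\min(r,u)}\big((MK)^2t\big)^{r'}t^{u-r'}\le(r+1)(MK)^{2r}t^u .\tag{1}$$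

**Step 3: counting bad pairs.** This handles the sets with small common neighborhood. A *bad pair* $(X,Z)$ consists of a non-rich $(u+1)$-set $X$ and an $s$-set $Z\subseteq N(X)$. In the example above with $u+1\ge s$ there are bad pairs with $X\subseteq Q$ and $Z\subseteq P$; the parameters of this lemma satisfy $s\ge u+1$, so such a pair needs $s=u+1$. To specify a bad pair, choose $v\in X$ in at most $n$ ways. Then choose $y\in Z\subseteq N(v)$ in at most $\Delta$ ways. Then choose $X\setminus\{v\}\subseteq N(y)$ in at most $\Delta^u$ ways. Finally choose $Z\setminus\{y\}\subseteq N(X)$, where $|N(X)|<t$, in at most $t^{s-1}$ ways. So there are at most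
$$n\Delta^{u+1}t^{s-1}\tag{2}$$
bad pairs.

**Step 4: few rich sets and bad pairs survive sampling.** Let $W$ contain each vertex independently with probability $p$. By (1) and $pt=L\le e^{-1}$, the expected number of rich $X\subseteq W$ is at most
$$np^{u+1}(r+1)(MK)^{2r}t^u=np\,(r+1)(MK)^{2r}L^u\le np\,e^{r+2r\ell-u}\le np\,e^{x/2+2x-8x}\le np\,e^{-5x}.$$
Here we used $r+1\le e^r$, $r\le\ell/c=x/\ell\le x/2$, $r\ell\le x$ and $u\ge8x$.

In a bad pair, $X$ and $Z$ are disjoint, so $u+1+s$ vertices must be sampled. By (2), $p\Delta=MKL$ and $pt=L$, the expected number of bad pairs inside $W$ is at most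
$$n\Delta^{u+1}t^{s-1}p^{u+1+s}=np\,(MKL)^{u+1}L^{s-1}=np\,(MK)^{u+1}L^{s+u}\le np\,e^{(u+1)\ell-s}\le np\,e^{-4\ell x}\le np\,e^{-5x}.$$
Here we used $(u+1)\ell\le(8x+2)\ell\le8.25\,\ell x$ (as $x\ge8$), $s\ge13\ell x$ and $\ell\ge2$.

**Step 5: deleting them costs few edges.** For each rich $X\subseteq W$ delete one fixed vertex of $X$, and for each bad pair inside $W$ delete one fixed vertex of it. Let $W'$ be the set of remaining vertices. Let $S$ be the vertex set of such a rich set or bad pair, and let $v\in S$ be the fixed vertex. Then
$$|S|\le u+1+s\le2s\le26\ell x+2\le28x^2 .$$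
Conditioned on $S\subseteq W$, the vertices outside $S$ are still sampled independently with probability $p$, so the expected degree of $v$ in $G[W]$ is at most $|S|+p\Delta$. Now $p\Delta=MKL\le MK=e^\ell\le e^x$. Also $28x^2\le e^x$ for $x\ge8$: at $x=8$ this reads $1792\le e^8$, where $e^8>2980$, and $e^x/x^2$ is increasing for $x\ge2$. So the expected degree is at most $2e^x$. Summing over all rich sets and bad pairs, the expected number of edges lost is at most
$$2np\,e^{-5x}\cdot2e^x=4np\,e^{-4x}\le np .$$

**Step 6: choosing an outcome.** We have $\mathbb E|W|=np$ and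
$$\mathbb E\,e(G[W])=p^2e(G)\ge p^2\,\frac{nKt}2=np\,\frac{LK}2=np\,\frac{\sqrt K}2 .$$
Therefore, as $K\ge17$,
$$\mathbb E\Big[e(G[W'])-\tfrac{\sqrt K}4|W|\Big]\ge np\Big(\tfrac{\sqrt K}2-1-\tfrac{\sqrt K}4\Big)=np\Big(\tfrac{\sqrt K}4-1\Big)>0 .$$
Fix an outcome with $e(G[W'])>\frac{\sqrt K}4|W|\ge\frac{\sqrt K}4|W'|$. Then $W'\ne\emptyset$ and $G[W']$ has average degree $>\sqrt K/2$.

**Step 7: the outcome is $K_{s,s}$-free.** Suppose $G[W']$ had a $K_{s,s}$ with sides $P,Z$. As $s\ge u+1$, take $X\subseteq P$ with $|X|=u+1$. Either $X$ is rich, or $(X,Z)$ is a bad pair. In both cases one of its vertices was deleted, a contradiction. $\square$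

Now (P1) enters.

**Corollary 5.** Let $\mathcal P$ be hereditary with (P1). There is $\kappa_1=\kappa_1(m)\ge1$ such that if $0<c\le\frac12$, $K\ge c^{-\kappa_1}$ and $1\le M\le K^3$, then no $(c,t)$-sparse $G\in\mathcal P$ has average degree $\ge Kt$ and maximum degree $\le MKt$.

*Proof.* Powers of $K$ eventually dominate powers of $\log K$. So we can choose $\kappa_1\ge4m$ such that every $K\ge2^{\kappa_1}$ satisfies
$$K\ge17\qquad\text{and}\qquad K^{1/4}\ge2\cdot900^m(\log K)^{3m}.$$
Suppose $G$ is a counterexample. Since $c\le\frac12$, we have $K\ge2^{\kappa_1}$. From $M\le K^3$ we get $\ell\le4\log K$, so the $s$ of Lemma 4 satisfies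
$$2\le s\le\frac{832(\log K)^3}c+1\le\frac{900(\log K)^3}c .$$
As $1/c\le K^{1/\kappa_1}\le K^{1/(4m)}$,
$$2s^m\le2\cdot900^m(\log K)^{3m}K^{1/4}\le K^{1/2}.$$
The induced subgraph from Lemma 4 lies in $\mathcal P$, is $K_{s,s}$-free, and has average degree $>\sqrt K/2\ge s^m$. This contradicts (P1). $\square$

Without a bound on $M$ this argument breaks: $s$ grows with $\log M$, and the last inequality needs $s^m\le\sqrt K/2$. For the general case we must treat vertices whose degree exceeds the average by more than a power of $K$.

## 5. A few vertices of huge degree: finding an induced 1-subdivision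

The plan is as follows. Let $G$ be a counterexample to Theorem 3 that is as dense as possible, of average degree $d=Kt$. Let $B$ be the set of vertices of degree more than $K^2d$. It is tiny, since $|B|\le n/K^2$. By Corollary 5 the rest cannot carry a constant fraction of the edges, so many edges run between $B$ and a much larger set $A$ of vertices with about $d$ neighbors in $B$. We look for a 1-subdivision with branch vertices in $B$ and subdividing vertices in $A$. To get one, we sample $B$ at rate about $1/d$, so that a vertex of $A$ has a fair chance to see exactly two sampled vertices.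

There is an obstacle. The vertices of $A$ might all have the same $d$ neighbors in $B$. Then the pairs they join live on only $d$ vertices, and sampling at rate $1/d$ leaves nothing. But if many neighborhoods overlap in this way, they form a dense spot on about $d$ vertices, whose maximum degree is automatically comparable with its average degree. Corollary 5 forbids such a spot. So the corollary is used twice.

We use two facts on degeneracy. If every nonempty subset $U$ of the vertices of a graph spans at most $D|U|/2$ edges, then every nonempty induced subgraph has a vertex of degree at most $D$, so the graph is $D$-degenerate. Repeatedly removing a vertex of degree at most $D$ gives an ordering in which each vertex has at most $D$ neighbors among the later ones. Orienting edges toward the later vertex makes all out-degrees at most $D$. Coloring greedily from the end of the ordering uses at most $D+1$ colors, so there is an independent set containing at least a fraction $1/(D+1)$ of the vertices.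

*Proof of Theorem 3.*

**Step 0: constants and a densest counterexample.** Let $q_0=\lceil2500q\rceil\ge128$ and $\alpha=1/(16q_0)$, and let $\kappa_1$ be from Corollary 5. Choose $\kappa>\kappa_1$ so large that every $K\ge2^\kappa$ satisfies
$$K\ge256,\qquad K^2\ge4096q_0,\qquad(0.8\alpha K)^3\ge\frac{25}{4\alpha},$$
and also $2^{\kappa-\kappa_1}\ge\max(4,\frac5{4\alpha})$. If $c\le\frac12$ and $K\ge c^{-\kappa}$, then $K\ge c^{-\kappa_1}2^{\kappa-\kappa_1}$, so both $K/4$ and $0.8\alpha K$ are at least $c^{-\kappa_1}$. Thus Corollary 5 may be applied with either of them in place of its $K$.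

Suppose for contradiction that some $(c,t)$-sparse graph in $\mathcal P$ has average degree $\ge c^{-\kappa}t$. Replace it by a nonempty induced subgraph $G$ of maximum average degree $d$; it is still $(c,t)$-sparse and in $\mathcal P$. Let $n=|V(G)|$ and $K=d/t\ge c^{-\kappa}$; in particular $d\ge K\ge 1$. Then $e(G)=dn/2$ and
$$e(G[U])\le\frac d2|U|\qquad\text{for all }U\subseteq V(G).\tag{3}$$

**Step 1: an unbalanced bipartite piece.** This step finds $A$ and $B$. Let $B=\{v:\deg v>K^2d\}$ and $A_0=V(G)\setminus B$. The degrees sum to $dn$, so $|B|\le n/K^2$.

Suppose $e(G[A_0])\ge dn/8$. Then $G[A_0]$ has average degree at least $d/4=\frac K4t$, and maximum degree at most $K^2d=4K^2\cdot\frac K4t$. Since $4K^2\le(K/4)^3$ for $K\ge256$, this contradicts Corollary 5 (with $K/4$ for $K$ and $4K^2$ for $M$). So $e(G[A_0])<dn/8$. By (3), $e(G[B])\le\frac d2|B|\le dn/8$. Hence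
$$e(A_0,B)\ge\frac{dn}2-\frac{dn}8-\frac{dn}8=\frac{dn}4 .$$

We now discard vertices of $A_0$ with too few or too many neighbors in $B$. Those with fewer than $d/8$ contribute at most $dn/8$ edges. Let $A_2\subseteq A_0$ be those with more than $2d$. By (3),
$$2d|A_2|\le e(A_2,B)\le\frac d2\big(|A_2|+|B|\big),$$
so $|A_2|\le|B|/3$. Then the right-hand side is at most $d|B|\le dn/K^2\le dn/16$. Let $A$ be the set of $a\in A_0$ with $d/8\le|N(a)\cap B|\le2d$. Then $e(A,B)\ge\frac{dn}4-\frac{dn}8-\frac{dn}{16}=\frac{dn}{16}$. Each $a\in A$ contributes at most $2d$, so
$$|A|\ge\frac n{32}\ge\frac{K^2|B|}{32}.\tag{4}$$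

**Step 2: small intersections.** Here we pass to an independent set $A'\subseteq A$ whose neighborhoods in $B$ overlap little. Let $I$ be the graph on $A$ in which distinct $a,a'$ are adjacent iff $|N(a)\cap N(a')\cap B|>\alpha d$. We claim that $I$ has maximum degree at most $2d$.

Otherwise some $a$ has a set $T'$ of $\lceil2d\rceil$ neighbors in $I$. Let $S=N(a)\cap B$, so $|S|\le2d$. The graph $G[S\cup T']$ has at most $2d+2d+1\le5d$ vertices. Each vertex of $T'$ has more than $\alpha d$ neighbors in $S$, and $S\cap T'=\emptyset$, so it has at least $2\alpha d^2$ edges. Its average degree is therefore at least $4\alpha d^2/(5d)=0.8\alpha d=(0.8\alpha K)t$. Its maximum degree is at most $5d=\frac{25}{4\alpha}(0.8\alpha K)t$. Since $1\le\frac{25}{4\alpha}\le(0.8\alpha K)^3$ and $0.8\alpha K\ge c^{-\kappa_1}$, this contradicts Corollary 5, and the claim holds.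

By (3) and the claim, every $U\subseteq A$ spans at most $\frac d2|U|+\frac{2d}2|U|=\frac32d|U|$ edges of $G[A]\cup I$. So this union is $3d$-degenerate, and it has an independent set $A'$ with
$$|A'|\ge\frac{|A|}{3d+1}\ge\frac{|A|}{4d}\ge\frac{K^2|B|}{128d},\tag{5}$$
where the last inequality is (4). Thus $A'$ is independent in $G$, and $|N(a)\cap N(a')\cap B|\le\alpha d$ for distinct $a,a'\in A'$.

**Step 3: cleaning.** We want minimum degree conditions on both sides. The bipartite graph between $A'$ and $B$ has at least $|A'|d/8$ edges, and $A'\neq\emptyset$. Repeatedly delete vertices of $A'$ with fewer than $d/16$ remaining neighbors and vertices of $B$ with fewer than $q_0$ remaining neighbors. By $K^2\ge4096q_0$ and (5),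
$$q_0|B|\le\frac{K^2}{4096}|B|\le|A'|\frac d{32},$$
so at most $|A'|\frac d{16}+q_0|B|\le|A'|\frac d{16}+|A'|\frac d{32}<|A'|\frac d8$ edges are lost. Some edge remains, so we are left with nonempty $A^*\subseteq A'$ and $B^*\subseteq B$ such that each $a\in A^*$ has between $d/16$ and $2d$ neighbors in $B^*$, and each $b\in B^*$ has at least $q_0$ neighbors in $A^*$.

**Step 4: the shadow graph.** This step counts the pairs in $B^*$ that can be joined through $A^*$. Let $F$ be the graph on $B^*$ in which $bb'\in E(F)$ iff $b\ne b'$ have a common neighbor in $A^*$. (If $A^*$ were a single vertex with neighbors $b_1,b_2,b_3$, then $F$ would be the triangle $b_1b_2b_3$.) Given $b\in B^*$, take $q_0$ of its neighbors in $A^*$. Their neighborhoods in $B^*$ have size at least $d/16$ and pairwise intersections of size at most $\alpha d$, so their union has size at least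
$$q_0\frac d{16}-\binom{q_0}2\alpha d\ge\frac{q_0d}{16}-\frac{q_0^2}2\cdot\frac d{16q_0}=\frac{q_0d}{32}.$$
All vertices of this union other than $b$ are neighbors of $b$ in $F$. So $\deg_F(b)\ge\frac{q_0d}{32}-1\ge\frac{q_0d}{64}$, and $e(F)\ge\frac{q_0d}{128}|B^*|$.

A pair adjacent in $G$ cannot serve as two branch vertices in an induced 1-subdivision, so let $F'=F\setminus E(G)$. By (3) applied to $B^*$, and $q_0\ge128$,
$$e(F')\ge\Big(\frac{q_0}{128}-\frac12\Big)d|B^*|\ge\frac{q_0d}{256}|B^*| .$$
For each $e=bb'\in E(F')$ fix a *witness* $a(e)\in A^*$ adjacent to $b$ and $b'$. By (3), $G[B^*]$ is $d$-degenerate; orient its edges so that all out-degrees are at most $d$.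

**Step 5: sampling $B^*$.** This step makes the branch vertices independent and each witness adjacent to exactly two of them. Let $B''\subseteq B^*$ contain each vertex independently with probability $\pi=\frac1{10d}$. Let $B'''$ be the set of $b\in B''$ with no out-neighbor in $B''$. Then $B'''$ is independent in $G$, because the tail of an edge inside $B'''$ would have an out-neighbor in $B''$.

Say that $e=bb'\in E(F')$ *survives* if $b,b'\in B'''$ and $N(a(e))\cap B''=\{b,b'\}$. Condition on $b,b'\in B''$. If $e$ fails to survive, then $B''$ contains one of the at most $2d$ other neighbors of $a(e)$ in $B^*$, or one of the at most $2d$ out-neighbors of $b$ and $b'$. None of these is $b$ or $b'$, since $bb'\notin E(G)$. So they are sampled independently of the conditioning, and the failure probability is at most $4d\pi=0.4$. Let $F''$ be the graph of surviving edges on the vertex set $B'''$. Then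
$$\mathbb E\,e(F'')\ge0.6\,\pi^2\,\frac{q_0d}{256}|B^*|=\frac{0.06\,q_0}{256}\,\pi|B^*|>\frac{q_0}{5000}\,\mathbb E|B''|,$$
since $0.06/256>0.00023>1/5000$ and $B^*\ne\emptyset$. Fix an outcome with $e(F'')>\frac{q_0}{5000}|B''|\ge\frac{q_0}{5000}|B'''|$. Then $F''$ has average degree at least $q_0/2500\ge q$.

**Step 6: an induced 1-subdivision.** Finally we check that $B'''\cup\{a(e):e\in E(F'')\}$ induces in $G$ exactly the 1-subdivision of $F''$.

* Different surviving edges have different witnesses, because $N(a(e))\cap B''$ is the set of the two ends of $e$.
* $B'''$ is independent in $G$.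
* The witnesses lie in $A^*\subseteq A'$, which is independent in $G$.
* The neighbors of $a(bb')$ in $B'''$ are exactly $b$ and $b'$.

As $\mathcal P$ is hereditary, it contains the 1-subdivision of $F''$, a graph of average degree at least $q$. This contradicts (P2). $\square$

With the reduction in Section 3, Theorem 2 is proved.

## 6. Necessity of (P1), powers of $1/c$, and the factor $tn$

How much of this is forced? We prove three statements.

**Proposition 6.** (P1) is also necessary for the conclusion of Theorem 3. So among hereditary properties with (P2), those with a bound $\mathrm{ex}(\Gamma,\mathcal P)\le c^{-O(1)}tn$ for all $(c,t)$-sparse $\Gamma$ on $n$ vertices, $0<c\le\frac12$, are exactly those with (P1).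

*Proof.* Suppose every $(c,t)$-sparse $G\in\mathcal P$ with $c\le\frac12$ has average degree $<c^{-\kappa}t$, where we may take $\kappa\ge0$. Let $s\ge2$ and let $G\in\mathcal P$ be $K_{s,s}$-free. If $|A|=|B|=s$ and all pairs in $A\times B$ were edges, then $A\cap B=\emptyset$ (no loops) and we would have a $K_{s,s}$. So at most $s^2-1$ pairs are edges. For larger $A,B$, choose $s$-subsets of $A$ and of $B$ uniformly and independently at random. The expected density between them is the density between $A$ and $B$, so the latter is at most $1-s^{-2}$. Thus $G$ is $(s^{-2},s)$-sparse, and its average degree is less than $s^{2\kappa}\cdot s=s^{2\kappa+1}$. So (P1) holds with $m=2\kappa+1$.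

For the second sentence, (P1) and (P2) give the bound by Theorem 3 applied to subgraphs $G\in\mathcal P$ of $\Gamma$. Conversely, suppose $\mathrm{ex}(\Gamma,\mathcal P)\le c^{-\kappa'}tn$ always holds. Taking $\Gamma=G\in\mathcal P$, we get average degree at most $2c^{-\kappa'}t<c^{-\kappa'-2}t$ for every $(c,t)$-sparse $G\in\mathcal P$ with $c\le\frac12$, and (P1) follows from the first part. $\square$

**Proposition 7.** If $\alpha(H)\ge3$, where $\alpha$ is the independence number, the best constant in Theorem 2 is at least $c^{-(\alpha(H)/2-1)+o(1)}$ as $c\to0$.

*Proof.* Let $a=\alpha(H)$. We show that for all small $c$ there are $t$ and a $(c,t)$-sparse $\Gamma\in\mathcal D_H$ on $N'$ vertices with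
$$e(\Gamma)\ge\Omega_a\!\left(\frac{c^{-(a/2-1)}}{\log(1/c)}\right)tN'.\tag{6}$$
A graph lies in $\mathcal D_H$ as soon as its independence number is less than $a$: an independent set of $H$ stays independent in every subdivision of $H$. So we look for the complement of a $K_a$-free graph whose edges are well spread. Let
$$N=\lfloor(12c)^{-a/2}\rfloor,\qquad\rho=\tfrac12N^{-2/a}\ge6c,\qquad t=\lceil50\rho^{-1}\log N\rceil,$$
and let $R\sim G(N,\rho)$, the random graph on $N$ vertices with edge probability $\rho$.

**Step 1: few copies of $K_a$.** Since $\rho^{\binom a2}=2^{-\binom a2}N^{-(a-1)}$ and $a\ge3$, the expected number of copies is at most $\frac{N^a}{a!}\rho^{\binom a2}\le\frac N{6\cdot8}=\frac N{48}$. By Markov's inequality, with probability at least $1-\frac1{24}$ there are at most $N/2$ copies.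

**Step 2: few edges.** As $\mathbb E\,e(R)\le\rho N^2/2$, Markov's inequality gives $e(R)\le\rho N^2$ with probability at least $\frac12$.

**Step 3: edges everywhere.** Let $A,B$ be vertex sets of size $t$. There are at least $t^2-t$ pairs $(x,y)\in A\times B$ with $x\ne y$, so at least $\binom t2\ge t^2/3$ unordered pairs $\{x,y\}$ arise ($t\ge3$ for small $c$). The expected number of edges of $R$ among them is some $\mu\ge\rho t^2/3$. By Chernoff, fewer than $\rho t^2/6\le\mu/2$ are edges with probability at most $e^{-\mu/8}\le e^{-\rho t^2/24}\le e^{-\frac{50}{24}t\log N}$. There are at most $e^{2t\log N}$ pairs $(A,B)$. By a union bound, with probability $1-o(1)$ every such pair has at least $\rho t^2/6$ edges of $R$.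

**Step 4: the graph $\Gamma$.** For small $c$ we can fix an outcome with all three properties. Delete a vertex from each $K_a$, leaving a $K_a$-free graph $R'$ on $N'\ge N/2$ vertices, and let $\Gamma$ be its complement. By Step 3 and averaging over $t$-subsets, for all vertex sets $A,B$ of size at least $t$, at least $\frac\rho6|A||B|\ge c|A||B|$ pairs of $A\times B$ are edges of $R'$, hence non-edges of $\Gamma$. So $\Gamma$ is $(c,t)$-sparse. Since $\alpha(\Gamma)=\omega(R')<a$, where $\omega$ is the clique number, $\Gamma\in\mathcal D_H$.

**Step 5: counting edges.** As $c\to0$ we have $N\to\infty$ and $\rho\to0$, and $\rho N^2\le4\rho N'^2$. So for small $c$,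
$$e(\Gamma)\ge\binom{N'}2-\rho N^2\ge\frac{N'^2}4,\qquad\frac{e(\Gamma)}{tN'}\ge\frac{N'}{4t}\ge\frac N{8t}=\Omega\Big(\frac{N\rho}{\log N}\Big)=\Omega\Big(\frac{N^{1-2/a}}{\log N}\Big).$$
Since $N=\Theta_a(c^{-a/2})$, the power $N^{1-2/a}$ is of order $c^{-(a/2-1)}$, and $\log N=O_a(\log(1/c))$. This is (6). As $\Gamma\in\mathcal D_H$, we have $\mathrm{ex}(\Gamma,\mathcal D_H)=e(\Gamma)$, and the proposition follows. $\square$

So for $\alpha(H)\ge3$ the optimal constant $C^*(c,H)$ satisfies $c^{-(\alpha(H)/2-1)+o(1)}\le C^*(c,H)\le c^{-\kappa(H)}$ as $c\to0$. It is a power of $1/c$ up to the value of the exponent, and the exponent must grow with $\alpha(H)$. For the star $K_{1,k}$ with $k\ge3$ we have $\alpha=k$, so the lower exponent is $k/2-1$, and Proposition 1 gives the upper exponent $k-1$.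

The same graphs explain the failure of the direct approach in Section 2. They lie in $\mathcal D_H$, contain no $K_{t,t}$ because they are $(c,t)$-sparse, and have average degree at least $N'/2\ge N/4$, while $t=\Theta(N^{2/a}\log N)$. So their average degree is at least $t^{a/2-o(1)}$ as $t\to\infty$. For $\alpha(H)=a\ge3$, no argument that uses only the absence of $K_{t,t}$ can give a bound linear in $t$.

**Proposition 8.** If $H$ is not a disjoint union of cliques, the order $tn$ cannot be improved.

*Proof.* Let $t\ge3$, $k=\lceil t/2\rceil$, $k\mid n$, and let $\Gamma$ be a disjoint union of $n/k$ copies of $K_k$. Every vertex has degree $k-1\le t/2$, so $\Gamma$ is $(\frac12,t)$-sparse, as we saw in Section 1. Induced subgraphs of $\Gamma$ are disjoint unions of cliques, and we claim that no subdivision of $H$ is one. If some edge is replaced by a path of length at least two, then three consecutive vertices of this path induce a path on three vertices: if the path has length exactly two, its ends are not adjacent because the edge between them was replaced, and otherwise the outer two of the three vertices are not both ends of the path and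 are not adjacent. A disjoint union of cliques has no induced path on three vertices. If no edge is subdivided, we have $H$ itself, which is not a disjoint union of cliques. Hence $\Gamma\in\mathcal D_H$ and
$$\mathrm{ex}(\Gamma,\mathcal D_H)=e(\Gamma)=\frac{n(k-1)}2\ge\frac{(t-2)n}4\ge\frac{tn}{12}.\qquad\square$$

For disjoint unions of cliques the order can be smaller. For example, $\mathcal D_{K_3}$ is the class of forests, and there $\mathrm{ex}(\Gamma,\mathcal D_{K_3})\le n-1$ for every $t$.
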